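# Tiltan without superclub at the successor of every singular cardinal

## 1. Cohen functions at one inaccessible cardinal

We work in ZFC. Let $\mu$ be a regular uncountable cardinal. Write $\lim(\mu)$ for the set of limit ordinals below $\mu$, and $[A]^{\mu}$ for the set of subsets of $A$ of cardinality $\mu$; so $[\mu]^\mu$ is the set of unbounded subsets of $\mu$. A subset of $\mu$ is stationary if it meets every closed unbounded (club) subset of $\mu$.

**Definition 1.1.** *Tiltan*, $\clubsuit_\mu$: there is a sequence $(T_\delta\mid\delta\in\lim(\mu))$ such that each $T_\delta$ is an unbounded subset of $\delta$, and for every $A\in[\mu]^\mu$ the set $\{\delta\in\lim(\mu)\mid T_\delta\subseteq A\cap\delta\}$ is stationary. *Superclub*, $\clubsuit^\Diamond_\mu$: there is a sequence $(S_\delta\mid\delta\in\lim(\mu))$ such that each $S_\delta$ is an unbounded subset of $\delta$, and for every $A\in[\mu]^\mu$ there is $B\in[A]^\mu$ such that $\{\delta\in\lim(\mu)\mid B\cap\delta=S_\delta\}$ is stationary.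

A superclub sequence is a tiltan sequence, since $B\cap\delta=S_\delta$ and $B\subseteq A$ give $S_\delta\subseteq A\cap\delta$. Tiltan accepts a thin part of $A\cap\delta$ as a guess; superclub fixes one $B\subseteq A$ and must catch $B\cap\delta$ exactly. For example, a sequence in which every $S_\delta$ has order type $\omega$ is never a superclub sequence: if $|B|=\mu$, then $B\cap\delta$ has order type above $\omega$ for all $\delta$ past the first $\omega+1$ elements of $B$. Tiltan sequences, on the other hand, can consist of such thin sets at the places that matter, and this is how we separate the two principles.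

Recall $\diamondsuit_S$, for a stationary $S\subseteq\mu$: there are $D_\delta\subseteq\delta$ $(\delta\in S)$ such that $\{\delta\in S\mid A\cap\delta=D_\delta\}$ is stationary for every $A\subseteq\mu$. One published theorem is used, from Shelah, *Diamonds*, Proc. AMS 138 (2010):

(1.1) If $\lambda$ is uncountable, $2^\lambda=\lambda^+$ and $S\subseteq\{\delta<\lambda^+:\mathrm{cf}\,\delta\ne\mathrm{cf}\,\lambda\}$ is stationary, then $\diamondsuit_S$ holds.

Write $S^{\alpha^+}_\theta=\{\delta<\alpha^+:\mathrm{cf}\,\delta=\theta\}$.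

**Definition 1.2.** $(\bigstar)_\alpha$ is the statement: $\alpha$ is inaccessible, $2^\alpha=\alpha^{++}$, $2^{\alpha^{++}}=\alpha^{+3}$, and

* (a) for each regular $\theta<\alpha$ there are cofinal $T_\delta\subseteq\delta$ with $|T_\delta|=\theta$ $(\delta\in S^{\alpha^+}_\theta)$ such that $\{\delta:T_\delta\subseteq A\}$ is stationary in $\alpha^+$ for all $A\in[\alpha^+]^{\alpha^+}$;
* (b) for each $\mathcal S\subseteq[\alpha^+]^{\alpha}$ with $|\mathcal S|\le\alpha^+$ there is $Y\in[\alpha^+]^{\alpha^+}$ that includes no member of $\mathcal S$.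

So small sets can guess by inclusion, but no $\alpha^+$ sets of size $\alpha$ can.

**Lemma 1.3.** $(\bigstar)_\alpha$ implies $\clubsuit_{\alpha^+}$ and $\neg\clubsuit^\Diamond_{\alpha^+}$.

*Proof.* For tiltan use (a) with $\theta=\omega$, and put $T_\delta=\delta$ for the other limit $\delta$. For superclub, let $(S_\delta)$ be any candidate and apply (b) to $\mathcal S=\{S_\delta:|S_\delta|=\alpha\}$, getting $Y$. Let $B\in[Y]^{\alpha^+}$ and let $\delta_0$ be such that $|B\cap\delta_0|=\alpha$. For $\delta\ge\delta_0$ the set $B\cap\delta$ has size $\alpha$ and is included in $Y$, so it is not in $\mathcal S$, so it is not $S_\delta$. Thus $\{\delta:B\cap\delta=S_\delta\}$ is bounded. $\square$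

The easy case of our problem is a single inaccessible cardinal.

**Proposition 1.4.** In $V_1$ let $\kappa$ be inaccessible and $2^{\kappa^{+n}}=\kappa^{+n+1}$ for $n\le2$. Let $\mathbb A$ be the set of partial functions from $\kappa^{++}\times\kappa$ to $V_\kappa$ of size $<\kappa$, ordered by reverse inclusion, let $c$ be $\mathbb A$-generic over $V_1$ (we also write $c$ for the generic function), and $V=V_1[c]$. Then $V_\kappa^V=V_\kappa^{V_1}$, cofinalities are the same in $V_1$ and $V$, and $(\bigstar)_\kappa$ holds in $V$.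

*Proof.* Put $c_\zeta=c(\zeta,\cdot):\kappa\to V_\kappa$, a total function by genericity.

**Step 1: cardinals and powers.** $\mathbb A$ is $<\kappa$-closed (take unions), so $V_\kappa$ does not change. By the $\Delta$-system lemma and $\kappa^{<\kappa}=\kappa$ it is $\kappa^+$-c.c. Hence cofinalities are preserved and $\kappa$ stays inaccessible. Its size is at most $(\kappa^{++})^{<\kappa}\le(2^{\kappa^+})^{\kappa}=\kappa^{++}$. The $\kappa^{++}$ sets $\{\eta<\kappa:c_\zeta(\eta)=\emptyset\}$ are distinct: for $\zeta\neq\zeta'$ and a condition $p$ choose $\eta$ with $(\zeta,\eta),(\zeta',\eta)\notin\mathrm{dom}\,p$ and give these places the values $\emptyset$ and $1$. Counting nice names, $2^\kappa\le((\kappa^{++})^\kappa)^\kappa=\kappa^{++}$ and $2^{\kappa^{++}}\le((\kappa^{++})^{\kappa})^{\kappa^{++}}=\kappa^{+3}$, computed in $V_1$.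

**Step 2: (a), thin guesses survive because many conditions amalgamate.** Let $\theta<\kappa$ be regular. In $V_1$ we have $2^\kappa=\kappa^+$ and $\theta\ne\kappa=\mathrm{cf}\,\kappa$, so $\diamondsuit_{S^{\kappa^+}_\theta}$ holds by (1.1), say via $(D_\delta)$. Let $T_\delta$ be a cofinal subset of order type $\theta$ of $D_\delta$ if $D_\delta$ is unbounded in $\delta$, and of $\delta$ otherwise. If $A\in[\kappa^+]^{\kappa^+}$, then $A\cap\delta$ is unbounded in $\delta$ for club many $\delta$, so $T_\delta\subseteq D_\delta=A\cap\delta$ for stationarily many $\delta$. This is (a) in $V_1$.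

In $V$ the same sequence works. Let $p\Vdash\dot A\in[\kappa^+]^{\kappa^+}$ and let $E\subseteq\kappa^+$ be club; by the $\kappa^+$-c.c. we may take $E\in V_1$. In $V_1$ pick, for $\beta<\kappa^+$, $p_\beta\le p$ and $\alpha_\beta\ge\beta$ with $p_\beta\Vdash\alpha_\beta\in\dot A$. A value $\alpha$ is taken only at $\beta\le\alpha$. So there is $X\in[\kappa^+]^{\kappa^+}$ on which $\beta\mapsto\alpha_\beta$ is injective and for which $\{p_\beta:\beta\in X\}$ is a $\Delta$-system of functions agreeing on the root (there are only $\kappa$ functions from the root to $V_\kappa$). Then the union of fewer than $\kappa$ of these $p_\beta$ is a condition. By (a) in $V_1$ there is $\delta\in E\cap S^{\kappa^+}_\theta$ with $T_\delta\subseteq\{\alpha_\beta:\beta\in X\}$. The union of the $\theta$ corresponding conditions extends $p$ and forces $T_\delta\subseteq\dot A$.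

**Step 3: (b), a later block of Cohen functions avoids every earlier set of size $\kappa$.** A family $\mathcal S$ as in (b) is coded by a subset of $\kappa^+$, hence has a nice name using at most $\kappa^+$ coordinates, so $\mathcal S\in V_1[c{\restriction}\zeta]$ for some $\zeta<\kappa^{++}$, where $c{\restriction}\zeta$ collects the $c_\xi$, $\xi<\zeta$. Let $Y=\{\eta<\kappa^+:c_{\zeta+\eta}(0)=\emptyset\}$. The part of $c$ on coordinates $\ge\zeta$ is generic over $V_1[c{\restriction}\zeta]$ for the corresponding part of $\mathbb A$. Given a condition $p$ of this part and $Z\in V_1[c{\restriction}\zeta]$ of size $\kappa$, as $|p|<\kappa$ there is $\eta\in Z$ with $(\zeta+\eta,0)\notin\mathrm{dom}\,p$, and we may give that place the value $1$; so $Z\not\subseteq Y$. In the same way $Y$ is unbounded in $\kappa^+$. $\square$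

So at the successor of one inaccessible cardinal tiltan and superclub are separated. What changes if $\kappa$ is replaced by a singular cardinal, and then by all singular cardinals at once?

## 2. Singular cardinals, and the theorem

Two things break for singular $\lambda$. The proof of Proposition 1.4 uses $\kappa^{<\kappa}=\kappa$, while $\lambda^{\mathrm{cf}\,\lambda}>\lambda$; and the union of $\theta=\mathrm{cf}\,\lambda$ partial functions of size $<\lambda$ may have size $\lambda$, so Step 2 breaks where a union is taken. More seriously, we cannot stay close to GCH at $\lambda$.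

**Proposition 2.1.** If $\lambda$ is singular and $2^\lambda=\lambda^+$, then $\clubsuit^\Diamond_{\lambda^+}$ holds.

*Proof.* Let $S=\{\delta\in\lim(\lambda^+):\mathrm{cf}\,\delta\ne\mathrm{cf}\,\lambda\}$. It includes $S^{\lambda^+}_\omega$ or $S^{\lambda^+}_{\omega_1}$, so it is stationary, and $\diamondsuit_S$ holds by (1.1), via $(D_\delta)$. Let $S_\delta=D_\delta$ if $\delta\in S$ and $D_\delta$ is unbounded in $\delta$, and $S_\delta=\delta$ otherwise. Given $A\in[\lambda^+]^{\lambda^+}$, the choice $B=A$ works. $\square$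

So in a model where superclub fails at $\lambda^+$ for every singular $\lambda$, we have $2^\lambda>\lambda^+$ for every singular $\lambda$; in particular SCH fails at every strong limit singular cardinal. By Gitik (APAL 51 (1991)), the failure of SCH has the consistency strength of a measurable $\nu$ with $o(\nu)=\nu^{++}$, so some large cardinals are necessary. Garti and Shelah, *Superclub, splitting, separating statements*, arXiv:2302.00904 (2023), ask whether it is consistent that $\clubsuit_{\lambda^+}$ holds and $\clubsuit^\Diamond_{\lambda^+}$ fails at every singular $\lambda$ simultaneously. It is known that for each regular $\kappa$ one can have this at $\kappa^+$, and, from a supercompact cardinal, at $\kappa^+$ for a single singular $\kappa$. Consider the hypothesis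

**(H)** $\kappa$ is $\kappa^{+3}$-supercompact and $2^{\kappa^{+n}}=\kappa^{+n+1}$ for $n\le3$.

**Theorem A.** Assume (H). Then in a forcing extension there is a transitive model $W\models ZFC$ such that for every uncountable limit cardinal $\lambda$ of $W$, in particular for every singular $\lambda$, $W$ satisfies:

1. $\clubsuit_{\lambda^+}$. Moreover, for every regular $\theta<\lambda$ there is a stationary set of $\delta<\lambda^+$ of cofinality $\theta$ with cofinal $T_\delta\subseteq\delta$, $|T_\delta|=\theta$, such that for each $A\in[\lambda^+]^{\lambda^+}$ the set of these $\delta$ with $T_\delta\subseteq A$ is stationary.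
2. $\neg\clubsuit^\Diamond_{\lambda^+}$. Moreover, for every $\mathcal S\subseteq P(\lambda^+)$ with $|\mathcal S|\le\lambda^+$ there is $A\in[\lambda^+]^{\lambda^+}$ such that $|\{\delta<\lambda^+:B\cap\delta\in\mathcal S\}|\le\lambda$ for every $B\in[A]^{\lambda^+}$.
3. $2^\lambda=\lambda^{++}$.

By Lemma 4.1 below, (H) is consistent relative to a supercompact cardinal; GCH with a $\kappa^{+3}$-supercompact $\kappa$ also gives (H). So, relative to a supercompact cardinal, the answer is yes: consistently $\clubsuit_{\lambda^+}\wedge\neg\clubsuit^\Diamond_{\lambda^+}$ holds at every singular cardinal simultaneously. No claim is made that (H) is optimal.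

## 3. Conditions with the same stem

We start with $(\bigstar)_\lambda$ at a large cardinal $\lambda$ and make $\lambda$ singular afterwards. We isolate what a forcing must satisfy so that thin guessing, and the failure of exact guessing, survive.

**Definition 3.1.** Let $\lambda$ be an uncountable cardinal. A poset $\mathbb P$ with a map $\mathrm{stem}:\mathbb P\to\Sigma$, $|\Sigma|\le\lambda$, is *$\lambda$-stemmed* if

* (S1) any fewer than $\lambda$ conditions with the same stem have a common extension;
* (S2) for every generic $G$ the following holds in $V[G]$: given $d_\delta\in G$ $(\delta\in D)$ and $b_\alpha\in G$ $(\alpha\in B)$ with $|D|=|B|=(\lambda^+)^V$, there are $D'\subseteq D$, $B'\subseteq B$ of that same size and a single stem $t$ such that for all $\delta\in D'$, $\alpha\in B'$ some $e\in G$ has $e\le d_\delta$, $e\le b_\alpha$ and $\mathrm{stem}(e)=t$.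

By (S1) such a $\mathbb P$ is $\lambda^+$-c.c., so $(\lambda^+)^V$ is a regular cardinal of $V[G]$.

**Lemma 3.2.** In $V$ assume $(\bigstar)_\lambda$ and let $\mathbb P$ be $\lambda$-stemmed. Let $G$ be generic and suppose $\lambda$ is still a cardinal in $V[G]$. Then $\lambda^+$ is the same in $V$ and $V[G]$, and in $V[G]$:

* (i) if $\theta<\lambda$ is regular in $V[G]$ and $\langle T_\delta\rangle\in V$ is as in $(\bigstar)_\lambda$(a), then $\{\delta:T_\delta\subseteq A\}$ is stationary for all $A\in[\lambda^+]^{\lambda^+}$;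
* (ii) for every $\mathcal S\subseteq P(\lambda^+)$ with $|\mathcal S|\le\lambda^+$ there is $A\in[\lambda^+]^{\lambda^+}$ with $|\{\delta<\lambda^+:B\cap\delta\in\mathcal S\}|\le\lambda$ for every $B\in[A]^{\lambda^+}$.

Hence $\clubsuit_{\lambda^+}$ and $\neg\clubsuit^\Diamond_{\lambda^+}$ hold in $V[G]$.

*Proof.* **Step 1: (i), by pigeonhole on stems.** Suppose (i) fails for $A=\dot A^G$. By the $\lambda^+$-c.c. some club $E\in V$ and $p\in G$ are such that $p$ forces $\dot A$ to be unbounded and $T_\delta\not\subseteq\dot A$ for all $\delta\in E$ with $T_\delta$ defined. In $V$ choose for each $\beta<\lambda^+$ some $p_\beta\le p$ and $\alpha_\beta\ge\beta$ with $p_\beta\Vdash\alpha_\beta\in\dot A$. There are at most $\lambda$ stems, so some stem $t$ belongs to $p_\beta$ for $\lambda^+$ many $\beta$. Let $X$ be the set of the corresponding $\alpha_\beta$; it is unbounded, and each $\alpha\in X$ is forced into $\dot A$ by some $p^\alpha\le p$ with stem $t$. By (a) in $V$ choose $\delta\in E$ with $T_\delta\subseteq X$. As $|T_\delta|=\theta<\lambda$,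 (S1) gives a common extension of $\{p^\alpha:\alpha\in T_\delta\}$. It forces $T_\delta\subseteq\dot A$ and extends $p$, a contradiction.

**Step 2: (ii), choosing $A$ in $V$ by collecting everything a stem could force.** Let $\mathcal S=\{S_\gamma:\gamma<\lambda^+\}$, with a sequence of names $\dot S_\gamma$ in $V$. In $V$ put, for $\gamma<\lambda^+$ and a stem $s$,
$$S^s_\gamma=\{\alpha<\lambda^+:\text{some }q\in\mathbb P\text{ with stem }s\text{ forces }\alpha\in\dot S_\gamma\}.$$
There are at most $\lambda^+$ such sets. From each one of size $\ge\lambda$ choose a subset of size $\lambda$ and apply $(\bigstar)_\lambda$(b) to the chosen sets: there is $Y\in V$, $Y\in[\lambda^+]^{\lambda^+}$, including no $S^s_\gamma$ of $V$-cardinality $\ge\lambda$. We claim that $A=Y$ works.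

**Step 3: (ii), the contradiction.** Suppose $B=\dot B^G\in[Y]^{\lambda^+}$ and $D=\{\delta<\lambda^+:B\cap\delta\in\mathcal S\}$ has size $\lambda^+$. Fix $r'\in G$ forcing $\dot B\subseteq Y$. For $\delta\in D$ choose $\gamma_\delta$ and $d_\delta\in G$, $d_\delta\le r'$, with $d_\delta\Vdash\dot B\cap\delta=\dot S_{\gamma_\delta}$; for $\alpha\in B$ choose $b_\alpha\in G$ with $b_\alpha\Vdash\alpha\in\dot B$. Let $D',B',t$ be as in (S2), with conditions $e_{\alpha,\delta}\in G$ of stem $t$ below $b_\alpha$ and $d_\delta$. Fix $\delta\in D'$ so large that $|B'\cap\delta|=\lambda$, and let $\gamma=\gamma_\delta$.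

For $\alpha\in B'\cap\delta$ we have $e_{\alpha,\delta}\Vdash\alpha\in\dot B\cap\delta=\dot S_\gamma$, so $\alpha\in S^t_\gamma$. Thus $S^t_\gamma\supseteq B'\cap\delta$, and as $\lambda$ is a cardinal of $V[G]$, the $V$-cardinality of $S^t_\gamma$ is at least $\lambda$. On the other hand let $\alpha'\in S^t_\gamma$, witnessed by $q$ with stem $t$, and pick any $\alpha\in B'\cap\delta$. By (S1), $q$ and $e_{\alpha,\delta}$ have a common extension. It forces $\alpha'\in\dot S_\gamma=\dot B\cap\delta\subseteq Y$, so $\alpha'\in Y$. Hence $S^t_\gamma\subseteq Y$, contradicting the choice of $Y$.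

**Step 4: the two principles.** For tiltan use (i) with $\theta=\omega$ and $T_\delta=\delta$ at the remaining limit $\delta$. If $(S_\delta)$ is any candidate for superclub, apply (ii) to $\mathcal S=\{S_\delta:\delta\in\lim(\lambda^+)\}$: for every $B\in[A]^{\lambda^+}$ the set $\{\delta:B\cap\delta=S_\delta\}$ has size $\le\lambda$, so it is not stationary. $\square$

**Example 3.3 (one singular cardinal).** Let $U$ be a normal measure on $\kappa$ and assume $(\bigstar)_\kappa$ (Proposition 4.2 provides such a $\kappa$). In Prikry forcing, conditions are $(s,A)$ with $s\in[\kappa]^{<\omega}$, $A\in U$, $\max s<\min A$; and $(s',A')\le(s,A)$ iff $s'$ end-extends $s$, $s'\setminus s\subseteq A$, $A'\subseteq A$. Let $\mathrm{stem}(s,A)=s$. (S1) is the $\kappa$-completeness of $U$. For (S2), thin out so that all $d_\delta$ have stem $s$ and all $b_\alpha$ have stem $s'$. Both stems are initial segments of the generic sequence; let $t$ be the longer one. Given $d_\delta=(s,A)$, $b_\alpha=(s',A')$, put $e=(t,(A\cap A')\setminus(\max t+1))$. If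 $r=(t',R)\in G$ extends both, then $t$ is an initial segment of $t'$, $t'\setminus s\subseteq A$, $t'\setminus s'\subseteq A'$ and $R\subseteq A\cap A'$. So $r\le e$, $e\le d_\delta$, $e\le b_\alpha$, and $e\in G$. Prikry forcing adds no bounded subsets of $\kappa$, so $\kappa$ remains a cardinal, now of cofinality $\omega$, and Lemma 3.2 gives $\clubsuit_{\kappa^+}\wedge\neg\clubsuit^\Diamond_{\kappa^+}$.

This does nothing for singular $\lambda<\kappa$: as no bounded subsets of $\kappa$ are added, $\clubsuit_{\lambda^+}$ and $\clubsuit^\Diamond_{\lambda^+}$ keep the truth values they had. A cardinal such as $\lambda=\nu^{+\omega}$ never was inaccessible, so $(\bigstar)_\lambda$ is not available there. Such cardinals must be removed. The plan is to force, in the manner of Radin, a club $C\subseteq\kappa$ of cardinals at which $(\bigstar)$ held in $V$, to collapse almost everything between consecutive points of $C$ so that all uncountable limit cardinals below $\kappa$ are limit points of $C$, and then to cut off the universe at $\kappa$.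

**Conventions.** For regular $\mu$ below an inaccessible $\alpha$, $\mathrm{Col}(\mu,<\alpha)$ is the set of partial $f:\mu\times\alpha\to\alpha$ with $|f|<\mu$ and $f(\xi,\eta)<\eta$ or $f(\xi,\eta)=0$; $f\le g$ means $f\supseteq g$. Compatible $f,g$ have greatest lower bound $f\cup g$. If $\mu<\beta\le\alpha$ with $\alpha,\beta$ inaccessible and $f\in\mathrm{Col}(\mu,<\alpha)$, then $f\in V_\beta\iff f\in\mathrm{Col}(\mu,<\beta)$, since $|f|<\beta$ and $\beta$ is regular. Write $\beta^*=\beta^{+4}$, and $\mathrm{Inacc}$ for the class of inaccessibles. "$<\mu$-closed" means that decreasing sequences of length $<\mu$ have lower bounds.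

**Why the collapses must be guided.** The naive forcing adds to the set $A$ of a Prikry condition a function $F$ with arbitrary $F(\beta)\in\mathrm{Col}(\beta^*,<\kappa)$: if $\beta$ becomes the next point, the collapse above $\beta$ must start below $F(\beta)$. This destroys (S1). Let $j$ be the ultrapower embedding of $U$; for $\kappa\le\nu<\kappa^+$ fix a surjection $e_\nu:\kappa\to\nu$ and let $h_\nu(\beta)$ be the order type of $e_\nu[\beta]$, so $h_\nu(\beta)<\beta^+$ for infinite $\beta$. Since $j(e_\nu)[\kappa]=j''\nu$, we have $j(h_\nu)(\kappa)=\nu$. So for $\nu\ne\nu'$ we have $h_\nu(\beta)\ne h_{\nu'}(\beta)$ for $U$-almost all $\beta$. Put $F_\nu(\beta)=\{((0,\beta^{+5}),h_\nu(\beta))\}$. Conditions with the same lower part and with $F_\nu$, $F_{\nu'}$ have no common extension, because its function would be below both on a set in $U$. So there is even an antichain of size $\kappa^+$ whose members share one lower part.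

The cure is to allow only functions $F$ from a family $\mathcal F$ that is directed modulo $U$ and generic enough: $j(F)(\kappa)$ must lie above a member of a fixed decreasing sequence of elements of $\mathrm{Col}(\kappa^*,<j(\kappa))^M$ meeting the relevant dense sets. There are $2^\kappa=\kappa^{++}$ dense sets to meet. If $j$ is the ultrapower by a normal measure on $\kappa$, every condition is of the form $j(F)(\kappa)$, but only $\kappa$-sequences are known to be in $M$, so the construction stops at stage $\kappa^+$. If $M$ is closed under $\kappa^{+3}$-sequences, the decreasing sequence $\langle q_\zeta:\zeta<\kappa^{++}\rangle$ is easy to build, but $q_\zeta$ need not be of the form $j(F)(\kappa)$ with $F:\kappa\to V_\kappa$, and then $\mathcal F$ need not be directed. The way out is that we are adding $\kappa^{++}$ Cohen functions $c_\zeta:\kappa\to V_\kappa$ anyway. When lifting the embedding we are free to choose $j(c_\zeta)$ at the argument $\kappa$; we choose $j(c_\zeta)(\kappa)=q_\zeta$.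

## 4. Reading the guiding sequence off Cohen functions

We use these standard facts (Cummings, *Iterated forcing and elementary embeddings*). "Easton support" means support bounded in every inaccessible.

* (F1) If $j:N\to M$ is elementary, $G$ is $\mathbb P$-generic over $N$, $H$ is $j(\mathbb P)$-generic over $M$ and $j''G\subseteq H$, then $j$ lifts to $j:N[G]\to M[H]$ with $j(G)=H$.
* (F2) If $M$ is closed under $\mu$-sequences in $V$, $\mathbb P\in M$ is $\mu^+$-c.c. and $G$ is generic over $V$, then $M[G]$ is closed under $\mu$-sequences in $V[G]$. A transitive inner model of ZFC containing all $\mu$-sequences of ordinals of $V$ is closed under $\mu$-sequences in $V$ (such a sequence lies in a set of the model, which the model can well-order).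
* (F3) If $\mathbb P\in M$ is $<\nu$-closed in $V$ and in $V$ there are at most $\nu$ dense subsets of $\mathbb P$ lying in $M$, then below each condition $V$ has a filter generic over $M$: meet the dense sets one by one in $\nu$ steps.
* (F4) Let $\kappa$ be Mahlo and let $P_\kappa$ be an Easton support iteration with, at those $\alpha<\kappa$ that are inaccessible in the extension by $P_\alpha$, a $<\alpha$-closed iterand of size $<\kappa$, and trivial iterands elsewhere. Then, up to coding, $P_\kappa\subseteq V_\kappa$; it is $\kappa$-c.c. of size $\kappa$ and keeps $\kappa$ inaccessible. Tails of such iterations are as closed as their first nontrivial iterands allow.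

**Lemma 4.1.** If $\kappa$ is supercompact, then (H) holds for $\kappa$ in a forcing extension.

*Proof.* **Step 1: the forcing, which repairs the continuum function.** Let $Q_\alpha=\mathrm{Add}(\alpha^{+},1)*\mathrm{Add}(\alpha^{++},1)*\mathrm{Add}(\alpha^{+3},1)*\mathrm{Add}(\alpha^{+4},1)$, each factor computed in the model obtained so far. $\mathrm{Add}(\nu^+,1)$ forces $2^\nu=\nu^+$ and later factors add no subsets of $\nu$. So $Q_\alpha$ forces $2^{\alpha^{+n}}=\alpha^{+n+1}$ for $n\le3$, and it is $<\alpha^+$-directed closed. Let $P_\kappa$ be the Easton support iteration with $Q_\alpha$ at those $\alpha<\kappa$ inaccessible in $V^{P_\alpha}$. Let $G*H$ be generic for $P_\kappa*Q_\kappa$.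

**Step 2: the embedding.** Let $\mu$ be a cardinal with $\mu^{<\kappa}=\mu$, $\mu\ge|P_\kappa*Q_\kappa|$ and $\mu\ge(2^{(\kappa^{+3})^{<\kappa}})^{V[G*H]}$, below the next inaccessible above $\kappa$ if there is one. Let $j:V\to M$ have critical point $\kappa$, with $j(\kappa)>\mu$ and $M^\mu\subseteq M$. By closure of $M[G]$, $\kappa$ is inaccessible there and $Q_\kappa$ is the same in $M[G]$ and $V[G]$, so $j(P_\kappa)=P_\kappa*Q_\kappa*\dot R$. An inaccessible of $M$ in $(\kappa,\mu]$ would be inaccessible in $V$, as $M^\mu\subseteq M$; so there is none. Hence $R$ is $<\mu^+$-closed in $M[G*H]$, and also in $V[G*H]$, since $M[G*H]$ is closed under $\mu$-sequences there by (F2).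

**Step 3: lifting twice.** Let $K$ be $R$-generic over $V[G*H]$. As $j''G=G$, $j$ lifts to $j:V[G]\to M[G*H*K]$. The set $j''H$ is in $M[G*H*K]$, because $j$ restricted to a set of at most $\mu$ names for the elements of $Q_\kappa$ is in $M$. It is directed and of size $\le\mu<j(\kappa)$, so it has a lower bound in $j(Q_\kappa)$. Let $H'$ be $j(Q_\kappa)$-generic over $V[G*H*K]$ containing this bound; $j$ lifts to $V[G*H]$.

**Step 4: the measure is already in $V[G*H]$.** Forcing with $R$ adds no $\mu$-sequences of ordinals, so $M[G*H*K]$ is closed under $\mu$-sequences in $V[G*H*K]$, and $R*j(Q_\kappa)$ is $<\mu^+$-closed over $V[G*H]$. With $\kappa^{+3}$, $P_\kappa(\kappa^{+3})$ and its subsets $X$ taken in $V[G*H]$, $\{X\subseteq P_\kappa(\kappa^{+3}):j''\kappa^{+3}\in j(X)\}$ is coded by a subset of $\mu$, so it lies in $V[G*H]$. It is a normal fine measure there. $\square$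

**Proposition 4.2.** Assume (H). There are a forcing extension $V$ and, definably in $V$, an elementary $j:V\to M$ with critical point $\kappa$ and $M^{\kappa^{+3}}\subseteq M$, such that $(\bigstar)_\kappa$ holds and there are $c_\zeta:\kappa\to V_\kappa$ $(\zeta<\kappa^{++})$ for which $q_\zeta:=j(c_\zeta)(\kappa)$ is a decreasing sequence in $Q^*:=\mathrm{Col}(\kappa^*,<j(\kappa))^M$, and: for each $D\in V$ with domain $\mathrm{Inacc}\cap\kappa$, each $D(\beta)$ dense open in $\mathrm{Col}(\beta^*,<\kappa)$, some $q_\zeta\in j(D)(\kappa)$.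

*Proof.* **Step 1: set-up; the model $V$ and $(\bigstar)_\kappa$.** Let $V_0$ satisfy (H) and let $j_0:V_0\to M_0$ be the ultrapower by a normal fine measure on $P_\kappa(\kappa^{+3})$. Then $M_0^{\kappa^{+3}}\subseteq M_0$, so $(\kappa^{+4})^{M_0}=\kappa^{+4}$. From $2^{\kappa^{++}}=\kappa^{+3}$ we get $(\kappa^{+3})^{<\kappa}=\kappa^{+3}$, and so
$$|j_0(\theta)|\le\theta^{\kappa^{+3}}\le(2^{\kappa^{+3}})^{\kappa^{+3}}=\kappa^{+4}\quad\text{for }\theta\le\kappa^{+4}.\tag{4.1}$$
Let $\mathbb A_\alpha$ be the set of partial functions from $\alpha^{++}\times\alpha$ to $V_\alpha$ of size $<\alpha$, and let $P_\kappa$ be the Easton support iteration forcing with $\mathbb A_\alpha$ (computed in $V_0^{P_\alpha}$) at those $\alpha<\kappa$ that are inaccessible in $V_0^{P_\alpha}$. Let $G$ be generic, $V_1=V_0[G]$, $\mathbb A=\mathbb A_\kappa^{V_1}$, $c$ generic for $\mathbb A$ over $V_1$, $V=V_1[c]$. As $P_\kappa$ is $\kappa$-c.c. of size $\kappa$, $2^{\kappa^{+n}}=\kappa^{+n+1}$ for $n\le3$ in $V_1$. By Proposition 1.4, $(\bigstar)_\kappa$ holds in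 $V$, $V_\kappa^V=V_\kappa^{V_1}$, and cofinalities agree; also $\mathbb A$ is $\kappa^+$-c.c. of size $\kappa^{++}$. Let $c_\zeta=c(\zeta,\cdot)$.

**Step 2: lift $j_0$ through $P_\kappa$, with $c$ as the generic at stage $\kappa$.** By (F2) $M_0[G]$ is closed under $\kappa^{+3}$-sequences in $V_1$, so $\kappa$ is inaccessible in it and $\mathbb A$ is the same there; thus $j_0(P_\kappa)=P_\kappa*\mathbb A*\dot R$. Since $P_\kappa*\mathbb A$ is $\kappa^+$-c.c., $M_0[G][c]$ is closed under $\kappa^{+3}$-sequences in $V$. The first nontrivial stage of $R$ is an $M_0$-inaccessible above $\kappa$, hence above $\kappa^{+4}$. So $R$ is $<\kappa^{+5}$-closed in $M_0[G][c]$, in the sense of this model, and therefore $<\kappa^{+4}$-closed in $V$. As $j_0(P_\kappa)$ has size $j_0(\kappa)$ and $(2^{j_0(\kappa)})^{M_0}=j_0(\kappa^+)$, $M_0[G][c]$ has at most $|j_0(\kappa^+)|\le\kappa^{+4}$ dense subsets of $R$. By (F3) there is in $V$ some $h$ that is $R$-generic over $M_0[G][c]$. Since $j_0(p)=p$ for $p\in P_\kappa$, $j_0$ lifts to $j_1:V_1\to M_1=M_0[G*c*h]$.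 Every $\kappa^{+3}$-sequence of ordinals of $V$ lies in $M_0[G][c]$, so $M_1$ is closed under $\kappa^{+3}$-sequences in $V$, and $(\kappa^{+4})^{M_1}=(\kappa^{+4})^V$.

It follows that $j_1(\mathbb A)$, which is $<j_1(\kappa)$-closed in $M_1$, is $<\kappa^{+4}$-closed in $V$. By $2^{\kappa^{++}}=\kappa^{+3}$ in $V_1$ and (4.1), $M_1$ has at most $|j_0(\kappa^{+3})|\le\kappa^{+4}$ dense subsets of it. Let $Q^*=\mathrm{Col}(\kappa^*,<j_1(\kappa))^{M_1}$; it is $<\kappa^{+4}$-closed in $V$.

**Step 3: list the functions $D$ so that the $\zeta$-th one depends only on coordinates below $\zeta$.** For $\zeta<\kappa^{++}$ let $\mathbb A{\restriction}\zeta$ be the part of $\mathbb A$ with coordinates $<\zeta$. $\mathrm{Inacc}\cap\kappa$ and the posets $\mathrm{Col}(\beta^*,<\kappa)\subseteq V_\kappa$ are the same in $V_1$ and $V$. Call $\beta\mapsto\mathrm{Col}(\beta^*,<\kappa)$ the trivial function. By mixing with a name for it, every $D$ as in the proposition has a nice $\mathbb A$-name in $V_1$ that $1$ forces to be a function of this kind. Such a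 name codes a subset of $V_\kappa$, so it uses $\kappa$ antichains of size $\le\kappa$ and is an $\mathbb A{\restriction}\eta$-name for some $\eta<\kappa^{++}$. There are $(\kappa^{++})^\kappa=\kappa^{++}$ such names. In $V_1$ enumerate them in length $\kappa^{++}$, each $\kappa^{++}$ times; at every $\zeta$ where the listed name is not an $\mathbb A{\restriction}\zeta$-name, replace it by the name of the trivial function. We obtain $\langle\dot D^\zeta:\zeta<\kappa^{++}\rangle$ such that $\dot D^\zeta$ is an $\mathbb A{\restriction}\zeta$-name and every $D$ as in the proposition is $(\dot D^\zeta)^c$ for some $\zeta$. As $\mathbb A$ is the product of $\mathbb A{\restriction}\zeta$ and the part on coordinates $\ge\zeta$, and denseness is absolute, $\mathbb A{\restriction}\zeta$ also forces $\dot D^\zeta$ to be of the required form.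

**Step 4: a master condition that writes $q_\zeta$ at the place $(j_1(\zeta),\kappa)$.** By recursion in $V$ we build decreasing $m_\zeta\in j_1(\mathbb A{\restriction}\zeta)$ and $q_\zeta\in Q^*$, $\zeta<\kappa^{++}$. Let
$$m'_\zeta=\bigcup_{\xi<\zeta}m_\xi\cup\{((j_1(\xi),\eta),c_\xi(\eta)):\xi<\zeta,\eta<\kappa\}\cup\{((j_1(\xi),\kappa),q_\xi):\xi<\zeta\}.$$
This is a function: $\mathrm{dom}(m_\xi)\subseteq j_1(\xi)\times j_1(\kappa)$, so column $j_1(\xi)$ is met only by the $m_{\xi'}$ with $\xi'>\xi$, and these extend $m'_{\xi'}$, which already has the displayed entries in that column. By closure of $M_1$, $m'_\zeta\in M_1$. It has size $<j_1(\kappa)$ and values in $V_{j_1(\kappa)}^{M_1}$, so it is a condition in $j_1(\mathbb A{\restriction}\zeta)$. Let $q'_\zeta\in Q^*$ be a lower bound of $\{q_\xi:\xi<\zeta\}$. As $\kappa$ is inaccessible in $M_1$ and $j_1(\mathbb A{\restriction}\zeta)$ adds no new elements to $Q^*$, $j_1(\dot D^\zeta)(\kappa)$ is a $j_1(\mathbb A{\restriction}\zeta)$-name for a dense open subset of $Q^*$. So there are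 $m_\zeta\le m'_\zeta$ in $j_1(\mathbb A{\restriction}\zeta)$ and $q_\zeta\le q'_\zeta$ with $m_\zeta\Vdash q_\zeta\in j_1(\dot D^\zeta)(\kappa)$. Finally let $m=\bigcup_{\zeta<\kappa^{++}}m_\zeta$; by closure again $m\in j_1(\mathbb A)$.

**Step 5: the second lift.** By (F3) choose in $V$ an $f\ni m$ that is $j_1(\mathbb A)$-generic over $M_1$. For $p\in c$ we have $|p|<\kappa$, so $j_1(p)=\{((j_1(\xi),\eta),x):((\xi,\eta),x)\in p\}\subseteq m$. Hence $j_1$ lifts to $j:V\to M=M_1[f]$ with $j(c)=f$. It is definable in $V$ from parameters, because $j_0$ is definable in $V_0$ from the measure and a ground model is definable from a parameter in its set forcing extensions. As $M\supseteq M_1$ contains all $\kappa^{+3}$-sequences of ordinals of $V$, $M^{\kappa^{+3}}\subseteq M$. $Q^*$ is the same in $M_1$ and $M$. Now $j(c_\zeta)(\kappa)=f(j(\zeta),\kappa)=q_\zeta$, and if $D=(\dot D^\zeta)^c$, then $m_\zeta\in f$ gives $q_\zeta\in j(D)(\kappa)$. $\square$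

Fix $V,j,M,c_\zeta,q_\zeta$ and work in $V$ from now on. Since $M^{\kappa^{+3}}\subseteq M$, all sets involved in $(\bigstar)_\kappa$ are in $M$, so $M\models(\bigstar)_\kappa$.

## 5. Good sequences of ultrafilters

The points of our club will carry ultrafilters, so that a point can be a limit of points, and a family $\mathcal F$ of permitted collapse functions. We list what the proof needs, and then read all of it off $j$.

Consider triples $w=(\alpha,\mathcal F_w,\langle W_i:i<\mathrm{lh}(w)\rangle)$. Put $\kappa(w)=\alpha$, $\mathbb F(w)=\bigcap_{i<\mathrm{lh}(w)}W_i$ and $\mathbb F(w{\restriction}i)=\bigcap_{i'<i}W_{i'}$, where the empty intersection is $P(V_\alpha)$.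

**Definition 5.1.** By recursion on $\alpha$, $w$ is *good* ($w\in\mathcal U$) iff

* (G0) $(\bigstar)_\alpha$ holds and $\mathrm{lh}(w)<\alpha^{+3}$;
* (G1) $\mathcal F_w\ne\emptyset$ consists of functions $F$ with $\mathrm{dom}F\subseteq\mathrm{Inacc}\cap\alpha$ and $F(\beta)\in\mathrm{Col}(\beta^*,<\alpha)$;

and, if $\mathrm{lh}(w)>0$:

* (G2) each $W_i$ is an ultrafilter on $V_\alpha$ containing $\{z\in\mathcal U\cap V_\alpha:\kappa(z)>\beta\}$ for each $\beta<\alpha$, and normal: if $X_v\in W_i$ $(v\in V_\alpha)$, then $\Delta_vX_v=\{z\in\mathcal U\cap V_\alpha:\forall v\in V_{\kappa(z)}\ z\in X_v\}\in W_i$;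
* (G3) there is an ultrafilter $U_w$ on $\alpha$ with $X\in U_w\iff\{z:\kappa(z)\in X\}\in W_i$ for every $i<\mathrm{lh}(w)$; and $\mathrm{dom}F\in U_w$ for $F\in\mathcal F_w$;
* (G4) if $F\in\mathcal F_w$, $F'$ is as in (G1), and $F(\beta)\le F'(\beta)$ for $U_w$-almost all $\beta$ (both defined), then $F'\in\mathcal F_w$;
* (G5) for $F_v\in\mathcal F_w$ $(v\in V_\alpha)$ there is $F\in\mathcal F_w$ such that for $U_w$-almost all $\beta$: $F(\beta)\le F_v(\beta)$ (all defined) for all $v\in V_\beta$;
* (G6) if $D(\beta)$ is dense open in $\mathrm{Col}(\beta^*,<\alpha)$ for $\beta\in\mathrm{Inacc}\cap\alpha$, some $F\in\mathcal F_w$ has $F(\beta)\in D(\beta)$ for $U_w$-almost all $\beta$;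
* (G7) for $i<\mathrm{lh}(w)$, $X\subseteq V_\alpha$: $X\in\mathbb F(w{\restriction}i)\iff\{z:X\cap V_{\kappa(z)}\in\mathbb F(z)\}\in W_i$;
* (G8) for $i<\mathrm{lh}(w)$ and any partial function $F$ from $\alpha$ to $V_\alpha$: $F\in\mathcal F_w\iff\{z:F{\restriction}\kappa(z)\in\mathcal F_z\}\in W_i$.

For example, if $(\bigstar)_\alpha$ holds then $(\alpha,\{\emptyset\},\langle\rangle)$ is good of length $0$, since only (G0) and (G1) are required. (G5) says that $\mathcal F_w$ is directed, even diagonally; (G6) says that it is generic enough; (G7) and (G8) say that $W_i$ concentrates on points $z$ that look like $w{\restriction}i$.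

Some consequences, used constantly:

* (5.1) $W_i$ is $\alpha$-complete: given $X_\xi\in W_i$ $(\xi<\gamma<\alpha)$, let $X_v=V_\alpha$ for other $v$; then $\Delta_vX_v\cap\{z:\kappa(z)>\gamma\}\subseteq\bigcap_\xi X_\xi$. If $g(z)\in V_{\kappa(z)}$ for $W_i$-almost all $z$, then $g$ is constant on a set in $W_i$: otherwise $X_v=\{z:g(z)\ne v\}\in W_i$ for all $v$, and a suitable $z\in\Delta_vX_v$ would have $g(z)\notin V_{\kappa(z)}$.
* (5.2) By (G7) with $X=\emptyset$: $\mathrm{lh}(z)=0$ for $W_0$-almost all $z$, and $\mathrm{lh}(z)>0$ for $W_i$-almost all $z$ if $i>0$. Indeed, $\emptyset\in\mathbb F(z)$ iff $\mathrm{lh}(z)=0$.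
* (5.3) There are at most $\beta^{+3}$ good $z$ with $\kappa(z)=\beta$. By (G0), $2^{2^\beta}=2^{\beta^{++}}=\beta^{+3}$ bounds the number of possible $\mathcal F_z$ and of possible ultrafilters, and $(\beta^{+3})^{\beta^{++}}=\beta^{+3}$.
* (5.4) If $\kappa(z)=\beta$, then $z$, all subsets of $V_\beta$ and all functions from $\beta$ to $V_\beta$ are in $V_{\beta^{+4}}$, hence in $V_\gamma$ for each inaccessible $\gamma>\beta$.

**The sequence $u$.** Let $U=\{X\subseteq\kappa:\kappa\in j(X)\}$. Let $\mathcal F$ be the set of $F$ as in (G1) for $\alpha=\kappa$ such that $\kappa\in\mathrm{dom}\,j(F)$ and $q_\zeta\le j(F)(\kappa)$ for some $\zeta$. By recursion on $i<\kappa^{+3}$ let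
$$U_i=\{X\subseteq V_\kappa:u{\restriction}i\in j(X)\},\qquad u{\restriction}i=(\kappa,\mathcal F,\langle U_{i'}:i'<i\rangle).$$
Since $2^\kappa=\kappa^{++}$ and $M^{\kappa^{+3}}\subseteq M$, all $u{\restriction}i$ are in $M$, so the definition makes sense.

**Proposition 5.2.** Each $u{\restriction}i$ $(i<\kappa^{+3})$ is good, in $V$ and in $M$. There is $\rho$ with $1\le\rho<\kappa^{+3}$ such that, for $u:=u{\restriction}\rho$: $u\in j(A)$ for every $A\in\mathbb F(u)$.

*Proof.* **Step 1: absoluteness.** Goodness of $z\in V_\kappa$ is the same in $V$ and $M$, so $\mathcal U^M\cap V_\kappa=\mathcal U\cap V_\kappa$. Goodness of triples $w\in M$ with $\kappa(w)=\kappa$ is also absolute between $V$ and $M$: the clauses quantify over subsets of, and functions on, $V_\kappa$, and $(\bigstar)_\kappa$ over objects coded by subsets of $\kappa^{+3}$, and these are all in $M$.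

**Step 2: goodness, by induction on $i$.** Assume $u{\restriction}i'\in\mathcal U^M$ for all $i'<i$. We first note that for each $\zeta$ the restriction of $c_\zeta$ to those inaccessible $\beta$ with $c_\zeta(\beta)\in\mathrm{Col}(\beta^*,<\kappa)$ is in $\mathcal F$. Call it $\bar c_\zeta$; as $j(c_\zeta)(\kappa)=q_\zeta\in\mathrm{Col}(\kappa^*,<j(\kappa))^M$, we have $j(\bar c_\zeta)(\kappa)=q_\zeta$. This is where Proposition 4.2 pays off.

(G0) and (G1) are clear, and $\mathcal F\ni\bar c_0$. For (G2), $\{z\in\mathcal U\cap V_\kappa:\kappa(z)>\beta\}\in U_{i'}$ because $u{\restriction}i'\in\mathcal U^M$ and $\kappa>\beta$; and $u{\restriction}i'\in j(\Delta_vX_v)$ iff $u{\restriction}i'\in j(X_v)$ for all $v\in V_\kappa$, as $j(v)=v$. For (G3) take $U_w=U$: $\kappa(u{\restriction}i')=\kappa\in j(X)$ iff $X\in U$; and $\kappa\in\mathrm{dom}\,j(F)$ says $\mathrm{dom}F\in U$. For (G4), $q_\zeta\le j(F)(\kappa)\le j(F')(\kappa)$ gives $F'\in\mathcal F$. For (G5), let $q_{\zeta_v}\le j(F_v)(\kappa)$ and $\zeta=\sup_v\zeta_v<\kappa^{++}$. Then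 $j(\bar c_\zeta)(\kappa)=q_\zeta\le j(F_v)(\kappa)$ for all $v\in V_\kappa$, so $F=\bar c_\zeta$ works. For (G6), if $q_\zeta\in j(D)(\kappa)$, then $F=\bar c_\zeta$ works. For (G7), the set $\{z:X\cap V_{\kappa(z)}\in\mathbb F(z)\}$ is in $U_{i'}$ iff $j(X)\cap V_\kappa=X\in\mathbb F(u{\restriction}i')$. For (G8), $\{z:F{\restriction}\kappa(z)\in\mathcal F_z\}\in U_{i'}$ iff $j(F){\restriction}\kappa=F\in\mathcal F$. So $u{\restriction}i$ is good in $V$, hence in $M$ by Step 1.

**Step 3: choice of $\rho$, so that $u$ itself looks like a typical point.** For $X\in\bigcup_{i<\kappa^{+3}}U_i$ let $\rho_X=\min\{i:X\in U_i\}$, and let $\rho=\sup_X(\rho_X+1)$. There are only $2^\kappa=\kappa^{++}$ such $X$, so $\rho<\kappa^{+3}$; and $\rho\ge1$. Let $A\in\mathbb F(u)$ and suppose $A\notin U_\rho$. Then $A^c=V_\kappa\setminus A\in U_\rho$, so $A^c\in U_i$ with $i=\rho_{A^c}<\rho$, contradicting $A\in U_i$. So $A\in U_\rho$, which says $u\in j(A)$. $\square$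

**Definition 5.3.** For good $w$ with $\mathrm{lh}(w)>0$, a *large pair for $w$* is $(A,F)$ with $A\in\mathbb F(w)$, $A\subseteq\mathcal U\cap V_{\kappa(w)}$, $F\in\mathcal F_w$, and $\kappa(z)\in\mathrm{dom}F$ for $z\in A$. If $\mathrm{lh}(w)=0$, the only large pair is $(\emptyset,\emptyset)$. Put $(B,H)\le(A,F)$ iff $B\subseteq A$ and $H(\kappa(z))\le F(\kappa(z))$ for all $z\in B$. For $z\in A$ let $(A,F){\restriction}z=(A\cap V_{\kappa(z)},F{\restriction}\kappa(z))$ if $\mathrm{lh}(z)>0$, and $(\emptyset,\emptyset)$ otherwise. Call $z\in A$ *addable to* $(A,F)$ if $(A,F){\restriction}z$ is a large pair for $z$.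

For example, every $z\in A$ of length $0$ is addable.

**Fact 5.4.** Let $\mathrm{lh}(w)>0$ and let $(A,F)$ be a large pair for $w$. (i) Fewer than $\kappa(w)$ large pairs for $w$ have a common lower bound. (ii) $\{z\in A:z\text{ addable to }(A,F)\}\in\mathbb F(w)$. (iii) For $x\in V_{\kappa(w)}$, $\{z\in A:x\in V_{\kappa(z)}\}\in\mathbb F(w)$.

*Proof.* (i) Given $(A_\xi,F_\xi)$, $\xi<\gamma<\kappa(w)$, (G5) gives $F\in\mathcal F_w$ and $X\in U_w$ with $X\cap(\gamma+1)=\emptyset$ and $F(\beta)\le F_\xi(\beta)$ (all defined) for $\beta\in X$, $\xi<\gamma$. Take $(\{z\in\bigcap_\xi A_\xi:\kappa(z)\in X\},F)$. (ii) Let $i<\mathrm{lh}(w)$. As $A\in\mathbb F(w{\restriction}i)$ and $F\in\mathcal F_w$, (G7) and (G8) give $A\cap V_{\kappa(z)}\in\mathbb F(z)$ and $F{\restriction}\kappa(z)\in\mathcal F_z$ for $W_i$-almost all $z$. (iii) This is (G2). $\square$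

## 6. The forcing: factors, stems and meets

**Definition 6.1.** For $w\in\mathcal U$ and $\tau<\kappa(w)$ with $\tau=\omega$ or $\tau$ inaccessible, $\mathbb P(\tau,w)$ consists of
$$p=\langle f_0,(w_1,A_1,F_1),f_1,\dots,(w_n,A_n,F_n),f_n,(w_{n+1},A_{n+1},F_{n+1})\rangle,\quad n\ge0,\ w_{n+1}=w,$$
where, with $\kappa(w_0):=\tau$: $w_l\in\mathcal U$ and $\tau<\kappa(w_1)<\dots<\kappa(w_{n+1})$; $f_l\in\mathrm{Col}(\kappa(w_l)^*,<\kappa(w_{l+1}))$; $(A_l,F_l)$ is a large pair for $w_l$; and (*rank requirement*) $\kappa(z)>\kappa(w_{l-1})$ and $f_{l-1}\in V_{\kappa(z)}$ for all $z\in A_l$. The *points* of $p$ are $w_1,\dots,w_{n+1}$; the *lower part* of $p$ is $p$ without its last triple.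

$q=\langle f'_0,(v_1,B_1,H_1),\dots,(v_{m+1},B_{m+1},H_{m+1})\rangle\le p$ iff all points of $p$ are points of $q$, say $w_l=v_{k_l}$ ($k_0=0$), and: $f'_{k_l}\le f_l$; $(B_{k_l},H_{k_l})\le(A_l,F_l)$; and for $k_{l-1}<i<k_l$: $v_i\in A_l$, $f'_i\le F_l(\kappa(v_i))$, $B_i\subseteq A_l$, and $H_i(\kappa(z))\le F_l(\kappa(z))$ for $z\in B_i$. Write $q\le^*p$ if $q\le p$ and they have the same points.

If $\mathrm{lh}(w)=0$, then below $\langle f_0,(w,\emptyset,\emptyset)\rangle$ no points can be added, and the forcing is $\mathrm{Col}(\tau^*,<\kappa(w))$ below $f_0$, with $\le^*=\le$. If $\mathrm{lh}(w)=1$, then by (5.2) we may shrink $A$ to points of length $0$; below such a condition $\langle f_0,(w,A,F)\rangle$ nothing can be inserted under an added point, and we have a Prikry forcing with guided collapses. Longer $w$ allow added points that are themselves limits.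

*Transitivity.* Let $r\le q\le p$, let $x$ be a point of $r$ that is not a point of $p$, and let $w_l$ be the first point of $p$ above $x$. Let $v_i$ be the first point of $q$ with $\kappa(v_i)\ge\kappa(x)$; it is $w_l$ or lies strictly between $w_{l-1}$ and $w_l$, so in both cases $B_i\subseteq A_l$ and $H_i\le F_l$ at $\kappa(z)$, $z\in B_i$. If $x\ne v_i$, then $x\in B_i\subseteq A_l$, the collapse part of $r$ at $x$ is $\le H_i(\kappa(x))\le F_l(\kappa(x))$, and the large pair of $r$ at $x$ is bounded by $(B_i,H_i)$, hence by $(A_l,F_l)$. If $x=v_i$, then the collapse part of $r$ at $x$ is $\le f'_i\le F_l(\kappa(x))$, $x\in A_l$, and the large pair of $r$ is $\le(B_i,H_i)$. The clauses at points of $p$ are clear.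

*Adding a point.* Let $\mathrm{lh}(w_l)>0$ and let $z$ be addable to $(A_l,F_l)$. Insert $(z,(A_l,F_l){\restriction}z)$, $F_l(\kappa(z))$ before $w_l$, and replace $A_l$ by $\{x\in A_l:\kappa(x)>\kappa(z),\ F_l(\kappa(z))\in V_{\kappa(x)}\}$, which is large by Fact 5.4(iii). By the rank requirement $f_{l-1}\in V_{\kappa(z)}$, so $f_{l-1}\in\mathrm{Col}(\kappa(w_{l-1})^*,<\kappa(z))$, and we have an extension of $p$.

*Notation.* If $s$ is a lower part and $(A,F)$ a large pair for $w$, then $s^\frown(w,A,F)$ denotes the condition with last triple $(w,A{\restriction}s,F)$, where $A{\restriction}s=\{z\in A:\tau<\kappa(z),\ s\in V_{\kappa(z)}\}$. The rank requirement on the last triple is equivalent to $A=A{\restriction}s$: the entries of $s$ other than its last collapse part $f_n$ have rank $<\kappa(w_n)^{+4}$ by (5.4), or are absent if $n=0$. If $s$ is a lower part of $\mathbb P(\tau,w)$, $s\in V_{\kappa(z)}$ and $\tau<\kappa(z)<\kappa(w)$, then $s$ is a lower part of $\mathbb P(\tau,z)$. If $t=s^\frown(z,a,g)$ is a condition of $\mathbb P(\tau,z)$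 and $f\in\mathrm{Col}(\kappa(z)^*,<\kappa(w))$, then $t^\frown f$ is a lower part of $\mathbb P(\tau,w)$.

**Lemma 6.2.** (i) For $p$ as in Definition 6.1, $\mathbb P(\tau,w)/p\cong\prod_{l\le n}\mathbb P(\kappa(w_l),w_{l+1})/\langle f_l,(w_{l+1},A_{l+1},F_{l+1})\rangle$, where $\mathbb Q/p$ is $\{q\in\mathbb Q:q\le p\}$, and $\le^*$ corresponds to the product of the $\le^*$'s. (ii) $\le^*$-decreasing sequences of length $<\tau^*$ have $\le^*$-lower bounds. (iii) Fewer than $\kappa(w)$ conditions with the same lower part have a common extension with that lower part. There are at most $\kappa(w)$ lower parts, so $\mathbb P(\tau,w)$ is $\kappa(w)^+$-c.c.; $|\mathbb P(\tau,w)|\le\kappa(w)^{++}$.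

*Proof.* (i) Map $q\le p$ to its segments $\langle f'_{k_l},(v_{k_l+1},\dots),\dots,(v_{k_{l+1}},B_{k_{l+1}},H_{k_{l+1}})\rangle$, $l\le n$. All requirements on conditions, and all clauses of the order between conditions having $w_1,\dots,w_{n+1}$ among their points, concern only single segments; so this is an isomorphism. (ii) In the collapse coordinates take unions: the $l$-th collapse is $<\kappa(w_l)^*$-closed and $\kappa(w_l)^*\ge\tau^*$. For the large pairs take lower bounds by Fact 5.4(i), as $\tau^*<\kappa(w_l)$ for $l\ge1$, and then shrink the sets by Fact 5.4(iii) to satisfy the rank requirement. (iii) Use Fact 5.4(i) for the last pairs. Lower parts are in $V_{\kappa(w)}$, and $2^{\kappa(w)}=\kappa(w)^{++}$ bounds the number of last pairs. $\square$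

For (S2) of Definition 3.1 we must meet two conditions of the generic filter inside the filter, with control over the lower part.

**Lemma 6.3 (meets).** Let $r\le d,g$ in $\mathbb P(\tau,w)$ and suppose every point of $d$ is a point of $g$. Then there is $e=d\wedge g$, not depending on $r$, with exactly the points of $g$, such that $e\le d$, $e\le g$, $r\le e$. If $d,g$ have the same points, the lower part of $e$ depends only on the lower parts of $d$ and $g$.

*Proof.* **Step 1: definition of $e$, the coarsest candidate.** Let $w_1,\dots,w_{n+1}$ be the points of $g$, and let the first point of $d$ with $\kappa$-value $\ge\kappa(w_l)$ be its $k(l)$-th. Superscripts denote entries of the conditions. If $w_l$ is a point of $d$ (or $l=0$), let $\varphi_l$ be the collapse part of $d$ at $w_l$ (the first one, if $l=0$); otherwise let $\varphi_l=F^d_{k(l)}(\kappa(w_l))$, which is defined because $w_l$ is a point of $r\le d$ and so $w_l\in A^d_{k(l)}$. Put $f^e_l=f^g_l\cup\varphi_l$ for $l\le n$. If $\mathrm{lh}(w_l)>0$, let $A^e_l$ be the set of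 $z\in A^g_l\cap A^d_{k(l)}$ such that $F^g_l(\kappa(z))$ and $F^d_{k(l)}(\kappa(z))$ are compatible with union in $\mathrm{Col}(\kappa(z)^*,<\kappa(w_l))$, $\kappa(z)>\kappa(w_{l-1})$ and $f^e_{l-1}\in V_{\kappa(z)}$; let $F^e_l(\kappa(z))$ be this union, for $z\in A^e_l$. If $\mathrm{lh}(w_l)=0$ take $(\emptyset,\emptyset)$.

**Step 2: $e$ is a condition, because $r$ witnesses largeness.** Let $(A^r_l,F^r_l)$ and $f^r_{w_l}$ be the entries of $r$ at $w_l$ ($f^r_{w_0}$ is the first collapse part). Since $r\le g,d$, $f^r_{w_l}\supseteq f^g_l,\varphi_l$; so $f^e_l$ is a function in $\mathrm{Col}(\kappa(w_l)^*,<\kappa(w_{l+1}))$. Let $z\in A^r_l$. Then $z\in A^g_l\cap A^d_{k(l)}$, and $F^r_l(\kappa(z))\in\mathrm{Col}(\kappa(z)^*,<\kappa(w_l))$ is below both $F$'s, so their union is as required. Also $\kappa(z)>\kappa(w_{l-1})$. Finally $f^e_{l-1}\subseteq f^r_{w_{l-1}}\in V_{\kappa(z)}$: directly by the rank requirement if $r$ has no point between $w_{l-1}$ and $w_l$; otherwise, because $f^r_{w_{l-1}}\in\mathrm{Col}(\kappa(w_{l-1})^*,<\kappa(x))$,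 $x$ being the next point of $r$, and $\kappa(x)<\kappa(z)$. Hence $A^r_l\subseteq A^e_l$ and $A^e_l\in\mathbb F(w_l)$. Moreover $F^r_l(\beta)\le F^e_l(\beta)$ for $\beta\in\{\kappa(z):z\in A^r_l\}\in U_{w_l}$, so $F^e_l\in\mathcal F_{w_l}$ by (G4). So $e$ is a condition. Clearly $e\le g$; and $e\le d$, since points $w_l$ of $g$ not in $d$ are in $A^d_{k(l)}$ and the collapse parts and large pairs were made smaller than those of $d$.

**Step 3: $r\le e$.** The clauses at points of $g$ were shown in Step 2. Let $x$ be a point of $r$ strictly between $w_{l-1}$ and $w_l$. No point of $d$ lies strictly between them, so $x\in A^g_l\cap A^d_{k(l)}$ and the collapse part $f^r_x\in\mathrm{Col}(\kappa(x)^*,<\kappa(w_l))$ is below both $F^g_l(\kappa(x))$ and $F^d_{k(l)}(\kappa(x))$. Also $f^e_{l-1}\subseteq f^r_{w_{l-1}}\in V_{\kappa(x)}$, as the next point of $r$ after $w_{l-1}$ is $x$ or below $x$. So $x\in A^e_l$ and $f^r_x\le F^e_l(\kappa(x))$. If $z$ is in the large set of $r$ at $x$, then $z\in A^g_l\cap A^d_{k(l)}$, the function of $r$ at $x$ has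 at $\kappa(z)$ a value below both $F$'s, $\kappa(z)>\kappa(w_{l-1})$, and $f^r_{w_{l-1}}\in V_{\kappa(z)}$ as in Step 2. So $z\in A^e_l$, and the value is $\le F^e_l(\kappa(z))$.

The last claim is clear from the definition: if the points are the same, then $k(l)=l$ and $\varphi_l=f^d_l$. $\square$

**Lemma 6.4.** With $\mathrm{stem}(p)$ the lower part of $p$, $\mathbb P(\tau,w)$ is $\kappa(w)$-stemmed.

*Proof.* Let $\lambda=\kappa(w)$. Lemma 6.2(iii) gives $|\Sigma|\le\lambda$ and (S1). For (S2), let $d_\delta,b_\alpha\in G$ be given. By pigeonhole pass to $D_1\subseteq D$ and $B_1\subseteq B$ of size $\lambda^+$ such that all $d_\delta$ $(\delta\in D_1)$ have the same lower part and all $b_\alpha$ $(\alpha\in B_1)$ have the same lower part. So all these $d_\delta$ have the same points, and all these $b_\alpha$ have the same points. Let $g\in G$ extend one $d_\delta$ and one $b_\alpha$; it has all these points. By Lemma 6.3, with $r\in G$ a common extension, $d_\delta\wedge g$ and $b_\alpha\wedge g$ are in $G$ (a generic filter is upward closed)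 and have exactly the points of $g$. Thin out again to $D'$, $B'$ of size $\lambda^+$ such that all $d_\delta\wedge g$ have lower part $t_1$ and all $b_\alpha\wedge g$ have lower part $t_2$. By Lemma 6.3 again, $e_{\alpha,\delta}=(b_\alpha\wedge g)\wedge(d_\delta\wedge g)\in G$ has a lower part depending only on $t_1,t_2$. $\square$

So Lemma 3.2 applies to $\mathbb P(\omega,v)$ at $\lambda=\kappa(v)$ for every good $v$, if $\lambda$ survives as a cardinal. It remains to understand the cardinals of the extension, for which we need the Prikry property.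

## 7. The Prikry property

**Lemma 7.1.** Let $p=\langle f_0,(w,A,F)\rangle\in\mathbb P(\tau,w)$ and let $\sigma$ be a statement of the forcing language. Some $p^*\le^*p$ decides $\sigma$.

*Proof.* If $\mathrm{lh}(w)=0$ this is trivial. Let $\mathrm{lh}(w)>0$ and $\alpha=\kappa(w)$. "Lower part" means lower part of $\mathbb P(\tau,w)$.

**Step A: one large pair that decides whenever any large pair does.** For each lower part $s$ choose a large pair $(B_s,H_s)\le(A,F)$ such that $s^\frown(w,B_s,H_s)$ decides $\sigma$, if there is one; otherwise $(B_s,H_s)=(A,F)$. Apply (G5) to $F_s=H_s$ for lower parts $s$ and $F_v=F$ for all other $v\in V_\alpha$ (for example $v=\emptyset$): there are $F^*\in\mathcal F_w$ and $X\in U_w$ with $F^*(\beta)\le F(\beta)$, and $F^*(\beta)\le H_s(\beta)$ for lower parts $s\in V_\beta$, for all $\beta\in X$. Let $A^*=\{z\in A:\kappa(z)\in X,\ z\in B_s\text{ for all lower parts }s\in V_{\kappa(z)}\}$. By normality $A^*\in\mathbb F(w)$. Then $(A^*,F^*)\le(A,F)$ and $s^\frown(w,A^*,F^*)\le^*s^\frown(w,B_s,H_s)$ for each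 $s$. Call $s$ *decided* if $s^\frown(w,A^*,F^*)$ decides $\sigma$. We have shown:

(7.1) if $s^\frown(w,B,H)$ decides $\sigma$ for some large pair $(B,H)\le(A,F)$, then $s$ is decided.

**Step B: make the collapse part above a new point irrelevant for decidedness.** For $\beta\in\mathrm{Inacc}$, $\tau<\beta<\alpha$, with $(\bigstar)_\beta$ let $T_\beta$ be the set of $t=s^\frown(z,a,g)$ in which $z\in\mathcal U$, $\kappa(z)=\beta$, $s\in V_\beta$ is a lower part of $\mathbb P(\tau,z)$, and $(a,g)$ is a large pair for $z$ with $a=a{\restriction}s$. By (5.3) and $2^\beta=\beta^{++}$, $|T_\beta|\le\beta^{+3}$. Let $D(\beta)$ be the set of $f\in\mathrm{Col}(\beta^*,<\alpha)$ such that for each $t\in T_\beta$ either $t^\frown f$ is decided or no $f'\le f$ has $t^\frown f'$ decided. It is open, because if $t^\frown f$ is decided and $f'\le f$, then $t^\frown f'$ is decided. It is dense, because $\mathrm{Col}(\beta^*,<\alpha)$ is $<\beta^{+4}$-closed and the $t\in T_\beta$ can be treated one after the other. For other $\beta$ let $D(\beta)=\mathrm{Col}(\beta^*,<\alpha)$.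 By (G6) and (G5) there are $F_2\in\mathcal F_w$ and $X_2\in U_w$ with $F_2(\beta)\in D(\beta)$ and $F_2(\beta)\le F^*(\beta)$ for $\beta\in X_2$. Let $A_2=\{z\in A^*:\kappa(z)\in X_2\}$.

**Step C: a lower part whose one-point extensions often force the same answer is decided.** For a lower part $s$ and $z\in A_2{\restriction}s$ write $o(s,z)=+$ if $s^\frown(z,a,g)^\frown F_2(\kappa(z))^\frown(w,A^*,F^*)\Vdash\sigma$ for some large pair $(a,g)$ for $z$; $o(s,z)=-$ is defined likewise with $\neg\sigma$.

**Claim 7.2.** If $i<\mathrm{lh}(w)$ and $Z=\{z\in A_2{\restriction}s:o(s,z)=+\}\in W_i$, then $s$ is decided. Likewise for $-$.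

*Proof of the claim.* For $z\in Z$ fix $(a_z,g_z)$ with $a_z=a_z{\restriction}s$ and $r_z:=s^\frown(z,a_z,g_z)^\frown F_2(\kappa(z))^\frown(w,A^*,F^*)\Vdash\sigma$. The idea is to amalgamate the pairs $(a_z,g_z)$ into a single large pair $(B,H)$ for $w$ below which no condition can avoid being compatible with some $r_z$.

*Amalgamation if $i\ge1$.* Let $a=\{v\in V_\alpha:\{z\in Z:v\in a_z\}\in W_i\}$, and let $g(\beta)$ be the value (possibly "undefined") with $\{z:g_z(\beta)=g(\beta)\}\in W_i$. It exists by (5.1), since $g_z(\beta)\in V_{\kappa(z)}$ when defined. By normality and (5.2),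
$$Z_1=\{z\in Z:\mathrm{lh}(z)>0,\ a_z=a\cap V_{\kappa(z)},\ g_z=g{\restriction}\kappa(z)\}\in W_i.$$
By (G7), $a\in\mathbb F(w{\restriction}i)$; by (G8), $g\in\mathcal F_w$. By (G5) let $H\in\mathcal F_w$ with $H\le g,F_2$ on some $X_0\in U_w$ (all defined), $X_0\subseteq X_2$. *If $i=0$*, put $Z_1=\{z\in Z:\mathrm{lh}(z)=0\}\in W_0$, $a=\emptyset$, $H=F_2$, $X_0=X_2$, and take $B_0$ below to be $\emptyset$. Let
$$\begin{aligned}B_0&=\{x\in a\cap(A_2{\restriction}s):\kappa(x)\in X_0,\ a\cap V_{\kappa(x)}\in\mathbb F(x),\ g{\restriction}\kappa(x)\in\mathcal F_x\},\\ B_1&=\{z\in Z_1:\kappa(z)\in X_0\},\\ B_2&=\{x\in A_2{\restriction}s:\kappa(x)\in X_0,\ V_{\kappa(x)}\setminus Z_1\notin\mathbb F(x)\},\end{aligned}$$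
and $B=B_0\cup B_1\cup B_2$. For $i'<i$ we have $B_0\in W_{i'}$: $a\in\mathbb F(w{\restriction}i)\subseteq\mathbb F(w{\restriction}i')\cap W_{i'}$, and (G7), (G8) at $i'$ apply. Clearly $B_1\in W_i$. For $i'>i$, $V_\alpha\setminus Z_1\notin\mathbb F(w{\restriction}i')$ because it is not in $W_i$, so $B_2\in W_{i'}$ by (G7). So $B\in\mathbb F(w)$, and $(B,H)$ is a large pair with $(B,H)\le(A^*,F^*)\le(A,F)$, since $H\le F_2\le F^*$ on $X_0$.

By (7.1) it suffices that $s^\frown(w,B,H)\Vdash\sigma$. Suppose some $r\le s^\frown(w,B,H)$ forces $\neg\sigma$. Let $z_1,\dots,z_m$ be the points of $r$ below $w$ and above the last point of $s$ (above $\tau$, if $s$ has no points), with large pairs $(b_k,h_k)$ and collapse parts $f_k$; let $(w,B',H')$ be the last triple. By the order, all $z_k\in B$, $f_k\le H(\kappa(z_k))$, $b_k\subseteq B$, $h_k(\kappa(x))\le H(\kappa(x))$ for $x\in b_k$, and $(B',H')\le(B,H)$.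

*Case 1: for some $l$, $z_l\in B_1$ and $z_k\in B_0$ for $k<l$.* Put $z=z_l$. For $k<l$ with $\mathrm{lh}(z_k)>0$, replace $(b_k,h_k)$ by a large pair below $(b_k,h_k)$ and below $(a\cap V_{\kappa(z_k)},g{\restriction}\kappa(z_k))$ in both coordinates. This is possible since $z_k\in B_0$: by (G5) for $z_k$ choose $h'_k\in\mathcal F_{z_k}$ below both functions on $Y_k\in U_{z_k}$, and let $b'_k=\{x\in b_k\cap a:\kappa(x)\in Y_k\}$. If $\mathrm{lh}(z)>0$, also replace $(b_l,h_l)$ by a large pair below it and below $(a_z,g_z)$. Call the result $r'\le^*r$. We check $r'\le r_z$. On the points of $s$, and between them, this follows from $r\le s^\frown(w,B,H)$. For $k<l$, $z_k\in a\cap V_{\kappa(z)}=a_z$, $f_k\le H(\kappa(z_k))\le g(\kappa(z_k))=g_z(\kappa(z_k))$, and the new pairs are bounded by $(a_z,g_z)$. (If $i=0$ then $B_0=\emptyset$, so $l=1$ and there is no such $k$.) At $z$: the new pair is $\le(a_z,g_z)$ and $f_l\le H(\kappa(z))\le F_2(\kappa(z))$. For $k>l$, $z_k\in B\subseteq A^*$, $f_k\le H(\kappa(z_k))\le F^*(\kappa(z_k))$, $b_k\subseteq B\subseteq A^*$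 and $h_k\le H\le F^*$ at $\kappa(x)$, $x\in b_k$; similarly $(B',H')\le(A^*,F^*)$. Finally these $z_k$, and the elements $x$ of these $b_k$ and of $B'$, lie in $A^*{\restriction}(s^\frown(z,a_z,g_z)^\frown F_2(\kappa(z)))$: their $\kappa$-values exceed $\kappa(z)$, and $F_2(\kappa(z))\subseteq f_l$ is in the relevant $V_{\kappa(x)}$, either by the rank requirement of $r$ directly or because $f_l\in V_{\kappa(z_{l+1})}$. So $r'\le r_z\Vdash\sigma$ while $r'\le r\Vdash\neg\sigma$, a contradiction.

*Case 2: the least $l$ with $z_l\notin B_0$ has $z_l\in B_2\setminus B_1$.* Since $V_{\kappa(z_l)}\setminus Z_1\notin\mathbb F(z_l)$, we have $\mathrm{lh}(z_l)>0$ and $Z_1\cap V_{\kappa(z_l)}$ belongs to one of the ultrafilters of $z_l$. By Fact 5.4(ii) there is $z\in Z_1\cap b_l$ addable to $(b_l,h_l)$. As $z\in b_l\subseteq B$, $\kappa(z)\in X_0$, so $z\in B_1$. Adding $z$ to $r$ gives an extension of $r$ to which Case 1 applies.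

*Case 3: all $z_k\in B_0$ (or $m=0$).* Since $Z_1\cap B'\in W_i$, there is $z\in Z_1\cap B'$ addable to $(B',H')$; again $z\in B_1$. Add it and use Case 1.

The cases are exhaustive, and the proof for $-$ is the same. $\square$ (Claim 7.2)

**Step D: undecidedness propagates through all extensions.** For undecided $s$, Claim 7.2 says that neither $\{z\in A_2{\restriction}s:o(s,z)=+\}$ nor the corresponding set for $-$ is in any $W_i$. So $B^s=\{z\in A_2{\restriction}s:o(s,z)\text{ is neither }+\text{ nor }-\}\in\mathbb F(w)$. By normality $A_3=\{z\in A_2:\kappa(z)>\tau,\ z\in B^s\text{ for all undecided }s\in V_{\kappa(z)}\}\in\mathbb F(w)$.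

Suppose no $p^*\le^*p$ decides $\sigma$. Then $\langle f\rangle$ is undecided for all $f\le f_0$, because $\langle f\rangle^\frown(w,A^*,F^*)\le^*p$. Let $r\le\langle f_0\rangle^\frown(w,A_3,F_2)$ decide $\sigma$, say $r=\langle f'_0,(z_1,a_1,g_1),f_1,\dots,(z_m,a_m,g_m),f_m\rangle^\frown(w,B,H)$, and let $s_l$ be its lower part up to and including $f_l$. Then $z_l\in A_3$ and $f_l\le F_2(\kappa(z_l))$ for $l\ge1$. The lower part $s_0=\langle f'_0\rangle$ is undecided. If $s_l$ is undecided, then $s_l\in V_{\kappa(z_{l+1})}$ gives $z_{l+1}\in B^{s_l}$, so $t^\frown F_2(\kappa(z_{l+1}))$ is undecided, where $t=s_l{}^\frown(z_{l+1},a_{l+1},g_{l+1})\in T_{\kappa(z_{l+1})}$. Since $F_2(\kappa(z_{l+1}))\in D(\kappa(z_{l+1}))$ and $f_{l+1}\le F_2(\kappa(z_{l+1}))$, $s_{l+1}=t^\frown f_{l+1}$ is undecided. So $s_m$ is undecided, while $(B,H)\le(A_3,F_2)\le(A,F)$ and $r$ decides $\sigma$, contradicting (7.1). $\square$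

**Lemma 7.3.** Let $|P_1|\le\tau^{+3}$, $\mu\le\tau^{+3}$, $\dot e$ a $P_1\times\mathbb P(\tau,w)$-name for a subset of $\mu$, and $q\in\mathbb P(\tau,w)$. Then there are $q^*\le^*q$ and a $P_1$-name $\dot e'$ with $(1,q^*)\Vdash\dot e=\dot e'$. Moreover, every condition of $\mathbb P(\tau,w)$ has the Prikry property: every $\sigma$ is decided by a direct extension.

*Proof.* **Step 1: the first part, if all $q'\le^*q$ have the Prikry property.** Enumerate $P_1\times\mu$ in type $\le\tau^{+3}<\tau^*$. Using Lemma 6.2(ii) build a $\le^*$-decreasing sequence below $q$ whose successive members decide the statements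
$$\varphi_{p,\xi}:\quad\exists q'\in\dot G_2\ \ (p,q')\Vdash\xi\in\dot e .$$
Let $q^*$ be a $\le^*$-lower bound and $\dot e'=\{(\check\xi,p):q^*\Vdash\varphi_{p,\xi}\}$. Let $G_1\times G_2$ be generic with $q^*\in G_2$. If $\xi\in\dot e'^{G_1}$, there is $p\in G_1$ with $q^*\Vdash\varphi_{p,\xi}$, so some $q'\in G_2$ has $(p,q')\Vdash\xi\in\dot e$, and $\xi\in\dot e^{G_1\times G_2}$. If $\xi\in\dot e^{G_1\times G_2}$, some $(p,q')\in G_1\times G_2$ forces this, so $\varphi_{p,\xi}$ holds in $V[G_2]$; as $q^*$ decides it, $q^*\Vdash\varphi_{p,\xi}$ and $\xi\in\dot e'^{G_1}$.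

**Step 2: the Prikry property, by induction on $n$ for all $\tau,w$.** The case $n=0$ is Lemma 7.1. For $n\ge1$ write $\mathbb P(\tau,w)/p\cong P_1\times P_2$ with $P_1=\mathbb P(\tau,w_n)/p_1$, $|P_1|\le\kappa(w_n)^{++}$, and $P_2=\mathbb P(\kappa(w_n),w)/p_2$, where $p_2$ has $n=0$. Apply Step 1, with $\kappa(w_n)$ for $\tau$, to the subset of $1$ that is $\{0\}$ iff $\sigma$: we get $q^*\le^*p_2$ and $\dot e'$. By induction some $p_1^*\le^*p_1$ decides "$0\in\dot e'$". Then $(p_1^*,q^*)$ decides $\sigma$. So Step 1 applies to all $q$. $\square$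

## 8. The club of points and the inaccessibility of $\kappa$

Let $G$ be $\mathbb P(\omega,u)$-generic over $V$, and
$$C=\{\kappa(v):v\text{ is a point of some }p\in G,\ v\ne u\}.$$
Two conditions in $G$ with points of the same $\kappa$-value have the same point there, as they have a common extension. If $v\ne u$ is a point of $p\in G$, then by Lemma 6.2(i) $G$ induces $G_1\times G_2$, generic for $\mathbb P(\omega,v)/p_1\times\mathbb P(\kappa(v),u)/p_2$, and $V[G]=V[G_1][G_2]$. Since $|\mathbb P(\omega,v)|\le\kappa(v)^{++}$, Lemma 7.3 (whose conditions $q^*$ are dense below $p_2$) gives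

(8.1) every subset of $\kappa(v)^{+3}$ (computed in $V$) lying in $V[G]$ belongs to $V[G_1]$.

**Lemma 8.1.** $C$ is closed unbounded in $\kappa$. If $\alpha<\beta$ are consecutive elements of $C\cup\{\omega\}$, no ordinal in $(\alpha^*,\beta)$ is a cardinal of $V[G]$, where $\alpha^*=(\alpha^{+4})^V$.

*Proof.* **Step 1: unbounded.** As $\mathrm{lh}(u)>0$, by Fact 5.4 a point above any given ordinal below $\kappa$ can be added before $u$ below any condition.

**Step 2: closed.** Let $\omega<\lambda<\kappa$. Every condition extends to some $p$ with a point $\ne u$ above $\lambda$. If $p$ has no point of value $\lambda$, let $w_l,w_{l+1}$ be consecutive (including $w_0$) with $\kappa(w_l)<\lambda<\kappa(w_{l+1})$. Replacing $A_{l+1}$ by $\{z\in A_{l+1}:\kappa(z)>\lambda\}$ gives a direct extension forcing $C\cap\lambda\subseteq\kappa(w_l)+1$. By density, either $\lambda\in C$ or $\lambda$ is not a limit of $C$.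

**Step 3: the collapse.** Take $p\in G$ in which $\beta$, and $\alpha$ if $\alpha\ne\omega$, are values of points. They are consecutive in $p$ (if $\alpha=\omega$, $\beta$ belongs to the first point). Let $w$ be the point with $\kappa(w)=\beta$. If $\mathrm{lh}(w)>0$, then by Fact 5.4 the conditions having a point strictly between $\alpha$ and $\beta$ are dense below $p$, a contradiction. So $\mathrm{lh}(w)=0$, and the corresponding factor in Lemma 6.2(i) is $\mathrm{Col}(\alpha^*,<\beta)$ below some condition; it maps $\alpha^*$ onto each $\eta$ with $0<\eta<\beta$. $\square$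

**Lemma 8.2.** $\kappa$ is inaccessible in $V[G]$. Hence $W:=(V_\kappa)^{V[G]}\models ZFC$.

*Proof.* **Claim 8.3.** If $\tau<\kappa$ ($\tau=\omega$ or inaccessible), then in $V^{\mathbb P(\tau,u)}$ no $f:\tau^{++}\to\kappa$ is cofinal.

*Proof of the claim.* Let $p=s^\frown(u,A,F)\Vdash\dot f:\tau^{++}\to\kappa$ with $A=A{\restriction}s$. We find an extension forcing $\dot f$ to be bounded. The idea is to treat $u$ itself, inside $M$, as a point added to $j(p)$; this is what the choice of $\rho$ is for.

*Reflecting a name.* Call $z$ *relevant* if $z\in A$, $\mathrm{lh}(z)>0$, and $z$ is addable to $(A,F)$. Let $p^z=s^\frown(z,(A,F){\restriction}z)$ and $P_z=\mathbb P(\tau,z)/p^z$. Below $p$ with $z$ added, $\mathbb P(\tau,u)$ is $P_z\times\mathbb P(\kappa(z),u)/\langle F(\kappa(z))\rangle^\frown(u,A,F)$. Let $\dot e_z$ name $\{\xi<\tau^{++}:\dot f(\xi)<\kappa(z)\}$. Let $D(z)$ be the set of $g\in\mathrm{Col}(\kappa(z)^*,<\kappa)$ such that $g\perp F(\kappa(z))$, or $g\le F(\kappa(z))$ and there are a large pair $(B,H)\le(A,F)$ for $u$ and a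 $P_z$-name $\dot e'$ with $(1,\langle g\rangle^\frown(u,B,H))\Vdash\dot e_z=\dot e'$. $D(z)$ is open. It is dense by Lemma 7.3 with $\kappa(z)$ for $\tau$, applied below $\langle g\cup F(\kappa(z))\rangle^\frown(u,A,F)$ when $g$ is compatible with $F(\kappa(z))$; note $|P_z|\le\kappa(z)^{++}$ and $\tau^{++}\le\kappa(z)^{+3}$. By (5.3) there are at most $\beta^{+3}$ good $z$ with $\kappa(z)=\beta$, so $D'(\beta)=\bigcap\{D(z):z\text{ relevant},\kappa(z)=\beta\}$ is dense open in the $<\beta^{+4}$-closed poset $\mathrm{Col}(\beta^*,<\kappa)$ (the empty intersection being the whole poset). By (G6) and (G5) for $u$ there is $F_1\in\mathcal F$ with $F_1(\beta)\in D'(\beta)$ and $F_1(\beta)\le F(\beta)$ for $U$-almost all $\beta$. Put $g=j(F_1)(\kappa)$. So $g\in j(D')(\kappa)$, $g\le j(F)(\kappa)$, and $q_\zeta\le g$ for some $\zeta$.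

*Adding $u$ to $j(p)$.* In $M$, $u$ is relevant for $j(p)=s^\frown(j(u),j(A),j(F))$: $u\in j(A)$ by Proposition 5.2, $u\in\mathcal U^M$, $\mathrm{lh}(u)=\rho>0$, $j(A)\cap V_\kappa=A$ and $j(F){\restriction}\kappa=F$. Here $P_u=\mathbb P(\tau,u)/p$, which is the same in $M$ and $V$. So $g\in j(D)(u)$, and since $g\le j(F)(\kappa)$, in $M$ there are $(B,H)\le(j(A),j(F))$ and a $P_u$-name $\dot e'$ such that $q_2=\langle g\rangle^\frown(j(u),B,H)$ satisfies $(1,q_2)\Vdash\{\xi<\tau^{++}:j(\dot f)(\xi)<\kappa\}=\dot e'$.

*The favorable case.* If some $p_1\le p$ forces $\dot e'=\tau^{++}$, then $(p_1,q_2)\le j(p)$ forces $j(\dot f)$ to be bounded by $\kappa<j(\kappa)$. By elementarity some $q\le p$ forces $\dot f$ to be bounded, as desired.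

*The other case is impossible.* Otherwise there are $p_1\le p$ and $\xi<\tau^{++}$ with $p_1\Vdash\xi\notin\dot e'$; so $(p_1,q_2)\Vdash j(\dot f)(\xi)\ge\kappa$. In $V$ take $p'=s'^\frown(u,A',F')\le p_1$, $A'=A'{\restriction}s'$, and $\eta<\kappa$ with $p'\Vdash\dot f(\xi)=\eta$. Then $j(p')=s'^\frown(j(u),j(A'),j(F'))\Vdash j(\dot f)(\xi)=\eta<\kappa$. But $j(p')$ and $(p',q_2)$ are compatible. Let $\zeta'$ be such that $q_{\zeta'}\le g$ and $q_{\zeta'}\le j(F')(\kappa)$; it exists because $g$ and $j(F')(\kappa)$ are both above members of the decreasing sequence. Let $(B'',H'')$ be a large pair for $j(u)$ below $(B,H)$ and $(j(A'),j(F'))$. Then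
$$s'^\frown(u,A',F')^\frown q_{\zeta'}{}^\frown(j(u),B'',H'')$$
extends both: for $j(p')$, the new point $u$ is in $j(A')$ by Proposition 5.2, $A'=j(A')\cap V_\kappa$, $F'=j(F'){\restriction}\kappa$ and $q_{\zeta'}\le j(F')(\kappa)$; for $(p',q_2)$, $q_{\zeta'}\le g$ and $(B'',H'')\le(B,H)$. Since $(p',q_2)\le(p_1,q_2)$, this is a contradiction. $\square$ (Claim 8.3)

**Step 1: $\kappa$ is regular in $V[G]$.** Suppose $f:\mu\to\kappa$ in $V[G]$ is cofinal, $\mu<\kappa$. Take $p\in G$ whose last point $v$ below $u$ has $\tau=\kappa(v)\ge\mu$. Then $f$ has a $\mathbb P(\omega,v)/p_1$-name in $V[G_2]$, and $|\mathbb P(\omega,v)|\le\tau^{++}$. The partial map sending $(\xi,r)$ to the value of $f(\xi)$ decided by $r$ gives in $V[G_2]$ a cofinal map from $\tau^{++}$ to $\kappa$, contradicting Claim 8.3 for $\mathbb P(\tau,u)$.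

**Step 2: $\kappa$ is a strong limit in $V[G]$.** For $\mu<\kappa$ choose $v$ as in Step 1 with $\kappa(v)\ge\mu$. By (8.1), $P(\mu)^{V[G]}\subseteq V[G_1]$, and $|\mathbb P(\omega,v)|<\kappa$ with $\kappa$ inaccessible in $V$; so $2^\mu<\kappa$. $\square$

**Lemma 8.4.** Every uncountable limit cardinal $\lambda<\kappa$ of $V[G]$ is a limit point of $C$, hence $\lambda\in C$.

*Proof.* Otherwise, as $C$ is closed, $\alpha=\max((C\cup\{\omega\})\cap\lambda)$ exists; let $\beta=\min(C\setminus\lambda)$. Then $\alpha<\beta$ are consecutive in $C\cup\{\omega\}$. By Lemma 8.1 the $V[G]$-cardinals in $(\alpha,\lambda)$ are among $(\alpha^{+m})^V$, $1\le m\le4$. So they are not cofinal in $\lambda$, a contradiction. $\square$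

## 9. Tiltan, superclub and the power of $\lambda$ in $W$

*Proof of Theorem A.* Let $V$, $G$ and $W=(V_\kappa)^{V[G]}$ be as above, and let $\lambda$ be an uncountable limit cardinal of $W$; it is one of $V[G]$, below $\kappa$.

**Step 1: reduction to the initial factor $G_1$.** By Lemma 8.4 there is a good $v$ with $\kappa(v)=\lambda$ that is a point of some $p\in G$. Let $\mathbb P_1=\mathbb P(\omega,v)$ and regard $G_1$ (closed upwards) as a $\mathbb P_1$-generic filter. $\mathbb P_1$ is $\lambda^+$-c.c., so $(\lambda^+)^V$ is a regular cardinal of $V[G_1]$. By (8.1), $V[G]$ and $V[G_1]$ have the same subsets of $(\lambda^{+3})^V$, so $(\lambda^+)^V=(\lambda^+)^{V[G]}=(\lambda^+)^W$. The statements in items 1 and 2 concern only subsets of $\lambda^+$ and sequences of length $\le\lambda^+$ of such sets, which are coded by subsets of $\lambda^+$. So it suffices to prove them in $V[G_1]$.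

**Step 2: items 1 and 2.** In $V$, $(\bigstar)_\lambda$ holds by (G0), and $\mathbb P_1$ is $\lambda$-stemmed by Lemma 6.4. As $\lambda$ is a cardinal of $V[G]$, it is one of $V[G_1]$. So Lemma 3.2 applies. Its part (ii) is the second sentence of item 2, and its last sentence gives $\clubsuit_{\lambda^+}$ and $\neg\clubsuit^\Diamond_{\lambda^+}$. For the second sentence of item 1, let $\theta<\lambda$ be regular in $W$; it is regular in $V$. Take $\langle T_\delta\rangle\in V$ from $(\bigstar)_\lambda$(a), $\delta$ ranging over the ordinals below $\lambda^+$ of $V$-cofinality $\theta$. These have cofinality $\theta$ in $W$ too, and by Lemma 3.2(i) the set of those with $T_\delta\subseteq A$ is stationary for every $A\in[\lambda^+]^{\lambda^+}$.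

**Step 3: item 3.** In $V$, $2^\lambda=\lambda^{++}$. By the $\lambda^+$-c.c., $(\lambda^{++})^V$ remains a cardinal of $V[G_1]$, hence of $V[G]$ by (8.1); so $2^\lambda\ge\lambda^{++}$ in $V[G]$. By (8.1) every subset of $\lambda$ in $V[G]$ lies in $V[G_1]$. As $|\mathbb P_1|\le\lambda^{++}$ and $\mathbb P_1$ is $\lambda^+$-c.c., counting nice names gives $(2^\lambda)^{V[G]}\le((\lambda^{++})^\lambda)^V=(2^\lambda)^V=(\lambda^{++})^V$. Both bounds pass to $W=(V_\kappa)^{V[G]}$.

Every singular cardinal is an uncountable limit cardinal. So in $W$, at every singular $\lambda$ simultaneously, $\clubsuit_{\lambda^+}$ holds and $\clubsuit^\Diamond_{\lambda^+}$ fails. $\blacksquare$
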